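\title{The cross product Lie algebra in characteristic two has no finite basis of identities}

\begin{abstract}
Let $K$ be an infinite field of characteristic $2$ and let $L$ be the Lie algebra $K^3$ with the cross product. We prove that the polynomial identities of $L$ do not follow from finitely many of them: new identities are needed in every even degree $d\ge 6$. The same holds for every T-ideal that lies between the T-ideals of identities of $L$ and of $\mathfrak{gl}_2(K)$, and for every three-dimensional simple Lie algebra over $K$.
\end{abstract}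

\section{Introduction}

Let $K$ be a field and let $L$ be the space $K^3$, with standard basis $e_1,e_2,e_3$, under the cross product
\[
[u,v]=u\times v=(u_2v_3-u_3v_2,\;u_3v_1-u_1v_3,\;u_1v_2-u_2v_1).
\]
Thus $[e_1,e_2]=e_3$, $[e_2,e_3]=e_1$, $[e_3,e_1]=e_2$, and $[u,u]=0$. This is a Lie algebra, and it is simple (Section~\ref{sec:prelim}).

Let $\mathcal F$ be the free Lie algebra over $K$ on $x_1,x_2,\dots$. An element $f(x_1,\dots,x_n)\in\mathcal F$ is a \emph{polynomial identity} of a Lie algebra $A$, and $A$ \emph{satisfies} $f$, if $f(a_1,\dots,a_n)=0$ for all $a_1,\dots,a_n\in A$. The identities of $A$ form a \emph{T-ideal} $T(A)$, that is, an ideal of $\mathcal F$ that every endomorphism of $\mathcal F$ maps into itself. The T-ideal generated by a set $S\subseteq\mathcal F$ consists of what can be obtained from $S$ by substituting Lie polynomials for the variables, taking brackets with Lie polynomials, and taking linear combinations; it is the set of formal consequences of the laws $f=0$, $f\in S$. The identities of $A$ \emph{follow from} $S$ if $S$ generates $T(A)$ as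 a T-ideal. We ask whether $T(L)$ is finitely generated in this sense.

A three-dimensional algebra has a very short multiplication table, and one would guess that a short list of laws describes it. The example closest to hand supports the guess. Let $K$ be infinite of characteristic $2$. Then $\mathfrak{sl}_2(K)$ has the basis $E_{12},E_{21},I$ with $[E_{12},E_{21}]=I$ central, so it satisfies $[[x_1,x_2],x_3]$, and this polynomial generates everything of degree at least $3$. There is no identity of degree $1$, and none of degree $2$, because $\sum_{i<j}\kappa_{ij}[x_i,x_j]$ takes the value $\kappa_{ij}I$ at $x_i=E_{12}$, $x_j=E_{21}$ and all other variables $0$. Since T-ideals are homogeneous (Lemma~\ref{lem:homog}), one polynomial generates $T(\mathfrak{sl}_2(K))$. But $\mathfrak{sl}_2(K)$ is nilpotent, whereas $L=[L,L]$ has nonzero commutators of every length, and identities may involve arbitrarily many variables, so no finiteness argument in a fixed polynomial ring applies directly. It is conjectured in \cite{Drensky} that for an infinite field of characteristic $2$ the identities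 of $L$ do \emph{not} follow from finitely many. We prove this.

From now on $K$ is an infinite field of characteristic $2$, and $\mathfrak g=\mathfrak{gl}_2(K)$.

\begin{theorem}\label{thm:main}
The ideal $T(L)$ is not generated, as a T-ideal, by finitely many elements.
\end{theorem}

\begin{theorem}\label{thm:strong}
We have $T(L)\subseteq T(\mathfrak g)$. For every T-ideal $T$ with $T(L)\subseteq T\subseteq T(\mathfrak g)$ and every even $d\ge 6$, there is a homogeneous element of degree $d$ in $T(L)\subseteq T$ that is not in the T-ideal generated by all elements of $T$ of degree less than $d$. Hence no such $T$ is finitely generated, and every generating set of $T$ consisting of homogeneous elements contains an element of each even degree $d\ge6$.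
\end{theorem}

\begin{theorem}\label{thm:simple}
Every three-dimensional simple Lie algebra $L_1$ over $K$ satisfies $T(L_1)=T(L)$. So Theorems~\ref{thm:main} and~\ref{thm:strong} hold for all of them.
\end{theorem}

Theorem~\ref{thm:main} is the case $T=T(L)$ of Theorem~\ref{thm:strong}.

To show that an identity $g$ of degree $d$ does not follow from the identities of lower degree, one exhibits a witness: an algebra that satisfies all those identities but not $g$. The difficulty is that we have no description of the identities of $L$, so we can neither test a candidate witness against them nor easily write down $g$. The proof gets around this in two ways. First, $\mathfrak g$ is a degeneration of $L$, so every identity of $L$ is an identity of $\mathfrak g$ (Proposition~\ref{prop:degen}), and $\mathfrak g$ is solvable and simple enough in structure that a witness can be tested against all of its identities. Second, the witnesses satisfy the single law $[[[x_1,x_2],[x_3,x_4]],x_5]=0$, so $g$ needs to be known only modulo the T-ideal $\mathcal J$ of that law. The polynomials that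 carry the argument are
\begin{equation}\label{eq:Dn}
D_n=\bigl[[x_1,x_2],[x_1,x_2,x_3,\dots,x_n]\bigr]\qquad(n\ge3),
\end{equation}
of degree $n+2$, where long commutators are left-normed: $[a,b,c]=[[a,b],c]$. In Sections~\ref{sec:forms} and~\ref{sec:low} we construct algebras $E_m$ that satisfy $\mathcal J$ and all identities of $\mathfrak g$ of degree less than $m+4$, but not $D_{m+2}$. In Section~\ref{sec:generic} we show that for even $n$ some identity of $L$ is congruent to $D_n$ modulo $\mathcal J$. Section~\ref{sec:six} writes out the case $d=6$, Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:simple} proves Theorem~\ref{thm:simple}.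

\section{T-ideals, the cross product, and the ideal $\mathcal J$}\label{sec:prelim}

For subspaces $U,V$ of a Lie algebra $A$, $[U,V]$ is the linear span of the brackets $[u,v]$; put $A'=[A,A]$ and $A''=[A',A']$. The algebra $\mathcal F$ is graded by the degree in each variable and by the total degree, and its component of degree $d$ is spanned by the left-normed commutators of length $d$ in the variables. The degree of an inhomogeneous element is the largest degree of a nonzero component. Identities pass to subalgebras and to quotients. The hypothesis that $K$ is infinite enters only through the next two lemmas.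

\begin{lemma}\label{lem:homog}
A T-ideal $T$ contains the multihomogeneous components, hence also the homogeneous components, of each of its elements.
\end{lemma}

\begin{proof}
Let $f=f_0+\dots+f_N\in T$ with $f_k$ of degree $k$ in $x_i$. Substituting $\kappa x_i$ for $x_i$ gives $\sum_k\kappa^kf_k\in T$. For $N+1$ distinct values $\kappa\in K$ the Vandermonde matrix is invertible, so each $f_k$ lies in $T$. Repeat for each variable.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $A$ be a Lie algebra and $C$ a commutative associative unital algebra over $K$. Every identity of $A$ is an identity of the $K$-Lie algebra $A\otimes C$.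
\end{lemma}

\begin{proof}
Let $f(x_1,\dots,x_n)\in T(A)$. Any $n$ elements of $A\otimes C$ have the form $\sum_ja_j\otimes t_{ij}$ for some $a_1,\dots,a_N\in A$ and $t_{ij}\in C$. Expand $f\bigl(\sum_jt_{1j}a_j,\dots,\sum_jt_{nj}a_j\bigr)$ with indeterminates $t_{ij}$. Its coordinates in a basis of $A$ are polynomials in the $t_{ij}$ over $K$ that vanish at all $K$-points. As $K$ is infinite they are zero, and they remain zero when $t_{ij}\in C$.
\end{proof}

Both lemmas fail over a finite field. Over $\mathbb F_2$ the algebra with basis $h,e$ and $[h,e]=e$ satisfies $[x_1,x_2,x_2,x_2]+[x_1,x_2,x_2]$, since $\kappa^2=\kappa$ for the coefficient $\kappa$ of $h$ in $x_2$; it does not satisfy the component $[x_1,x_2,x_2]$, and it does not satisfy the sum after an extension of the field.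

In characteristic $2$ we drop signs, so $[x,y]=[y,x]$. A multilinear map is \emph{alternating} if it vanishes whenever two arguments are equal. Putting $x+y$ in two places shows that an alternating map is unchanged when the arguments in these places are exchanged: alternating maps are symmetric. The converse fails, and the gap between the two notions is what drives the paper.

For a commutative $K$-algebra $C$ let $L_C=L\otimes C=C^3$, and let $x\cdot y=\sum_ix_iy_i$ and $\Delta(x,y,z)=\det(x,y,z)$ on $L_C$. The formulas of vector algebra $(x\times y)\cdot z=\det(x,y,z)$ and $(x\times y)\times z=(x\cdot z)y-(y\cdot z)x$ are trilinear and hold on basis vectors, so they hold over any commutative ring. In characteristic $2$ they read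
\begin{equation}\label{eq:cross}
[x,y]\cdot z=\Delta(x,y,z)=x\cdot[y,z],\qquad [[x,y],z]=(x\cdot z)\,y+(y\cdot z)\,x,
\end{equation}
and $\Delta$ is alternating, hence symmetric. The cyclic sum of the second formula is the Jacobi identity. The same formula gives simplicity: if an ideal contains $u$ with $u_j\ne0$, it contains $[[u,e_i],e_j]=u_je_i$ for both $i\ne j$, and then also $e_j$, the bracket of these two $e_i$.

Finally let $\mathcal J=[\mathcal F'',\mathcal F]$. It is an ideal because $\mathcal F''$ is, and it is spanned by the results of substitution into $[[[x_1,x_2],[x_3,x_4]],x_5]$; so it is the T-ideal generated by this polynomial. An algebra $A$ satisfies $\mathcal J$ exactly when $A''$ is central. The algebra $L$ does not, since $[L'',L]=L$.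

\section{The algebra $\mathfrak{gl}_2$ as a degeneration of $L$}

\begin{proposition}\label{prop:degen}
$T(L)\subseteq T(\mathfrak g)$.
\end{proposition}

\begin{proof}
In $L$ put $h=e_1+e_2+e_3$, $e_+=e_2+e_3$, $e_-=e_1+e_2$. These form a basis, since $e_1=h+e_+$, $e_2=e_-+e_1$, $e_3=e_++e_2$. Using $h=e_1+e_+=e_3+e_-$,
\begin{align*}
[h,e_+]&=[e_1,e_2+e_3]=e_3+e_2=e_+,\\
[h,e_-]&=[e_3,e_1+e_2]=e_2+e_1=e_-,\\
[e_+,e_-]&=[e_2,e_1]+[e_3,e_1]+[e_3,e_2]=e_3+e_2+e_1=h.
\end{align*}
In $\mathfrak g$ we have $[E_{11},E_{12}]=E_{12}$, $[E_{11},E_{21}]=-E_{21}=E_{21}$ and $[E_{12},E_{21}]=E_{11}-E_{22}=I$. The tables differ only in that $[e_+,e_-]$ is $h$, while $[E_{12},E_{21}]$ is a new central element. To separate the two roles of $h$, we rescale $e_\pm$ by a parameter $\theta$ and truncate. By Lemma~\ref{lem:ext}, $L[\theta]=L\otimes K[\theta]$ satisfies all identities of $L$. Let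
\[
A=Kh+K\theta e_++K\theta e_-+K\theta^2h+\theta^3L[\theta].
\]
The subspace $\theta^3L[\theta]$ is an ideal of $L[\theta]$, and $[h,\theta e_\pm]=\theta e_\pm$, $[\theta e_+,\theta e_-]=\theta^2h$, $[\theta^2h,h]=0$, $[\theta^2h,\theta e_\pm]=\theta^3e_\pm$. So $A$ is a subalgebra, $\theta^2h$ is central in $A/\theta^3L[\theta]$, and $h\mapsto E_{11}$, $\theta e_+\mapsto E_{12}$, $\theta e_-\mapsto E_{21}$, $\theta^2h\mapsto I$ is an isomorphism $A/\theta^3L[\theta]\to\mathfrak g$.
\end{proof}

\section{Lie algebras from alternating forms}\label{sec:forms}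

In $\mathfrak g$ the element $E_{11}$ acts as the scalar $1$ on the plane spanned by $E_{12},E_{21}$, and the bracket on that plane is an alternating form with central values. We keep this shape but let the scalars come from a commutative ring over which the form need not be bilinear. All algebras in Sections~\ref{sec:forms}--\ref{sec:low} arise in this way.

\begin{lemma}\label{lem:H}
Let $R$ be a commutative associative unital $K$-algebra, $V\subseteq R$ a subspace, $W$ an $R$-module, $Z$ a $K$-space, and $\langle\,,\rangle:W\times W\to Z$ a $K$-bilinear map with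
\[
\langle w,w\rangle=0,\qquad\langle rw,w'\rangle=\langle w,rw'\rangle\qquad(r\in R,\ w,w'\in W).
\]
Then $H=H(R,V,W,Z)=V\oplus W\oplus Z$ with
\[
[(\sigma,w,\zeta),(\sigma',w',\zeta')]=(0,\ \sigma w'+\sigma'w,\ \langle w,w'\rangle)
\]
is a Lie algebra in which $Z$ is central, and $H$ satisfies $\mathcal J$. For $X_i=(\sigma_i,w_i,\zeta_i)$ and $w=\sigma_1w_2+\sigma_2w_1$,
\begin{equation}\label{eq:DinH}
D_n(X_1,\dots,X_n)=(0,\,0,\,\langle w,\sigma_3\cdots\sigma_nw\rangle).
\end{equation}
\end{lemma}

\begin{proof}
The bracket is alternating because $\sigma w+\sigma w=0$ and $\langle w,w\rangle=0$. For $X,X',X''\in H$,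
\[
[[X,X'],X'']=\bigl(0,\ \sigma''\sigma w'+\sigma''\sigma'w,\ \langle\sigma w',w''\rangle+\langle\sigma'w,w''\rangle\bigr).
\]
In the cyclic sum each of $\sigma\sigma'w''$, $\sigma'\sigma''w$, $\sigma''\sigma w'$ occurs twice. The six terms in $Z$ cancel in pairs as well: the form is symmetric, so $\langle\sigma w',w''\rangle=\langle w',\sigma w''\rangle=\langle\sigma w'',w'\rangle$, and the terms with $\sigma'$ and with $\sigma''$ arise from these two by cyclic permutation. The bracket does not involve $\zeta,\zeta'$, so $Z$ is central. Since $H'\subseteq W\oplus Z$, we get $H''\subseteq Z$. Finally, $[X_1,X_2]$ has components $0$ in $V$ and $w$ in $W$, and bracketing such an element with $X_i$ multiplies the $W$-component by $\sigma_i$; this gives \eqref{eq:DinH}.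
\end{proof}

\begin{example}\label{ex:gl2}
For a commutative $K$-algebra $B$ let $\omega\bigl((\gamma,\delta),(\gamma',\delta')\bigr)=\gamma\delta'+\delta\gamma'$ on $B^2$. Then $H(B,B,B^2,B)\cong\mathfrak g\otimes B$ via $(\sigma,(\gamma,\delta),\zeta)\mapsto\sigma E_{11}+\gamma E_{12}+\delta E_{21}+\zeta I$, by the multiplication table in the proof of Proposition~\ref{prop:degen}. Here the form is $B$-bilinear, so $\omega(w,rw)=r\,\omega(w,w)=0$. With $B=K$, Lemma~\ref{lem:H} shows that $\mathfrak g$ satisfies $\mathcal J$ and every $D_n$.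
\end{example}

In general the axioms give $\langle w,r^2w\rangle=\langle rw,rw\rangle=0$, but they say nothing about $\langle w,rw\rangle$ when $r$ is not a combination of squares. By \eqref{eq:DinH}, $D_n$ is the law $\langle w,rw\rangle=0$ for products $r$ of $n-2$ elements of $V$. We want an algebra in which this law holds for short products and fails for long ones.

Let $m\ge1$, let $R_m=K[s_1,\dots,s_m]/(s_1^2,\dots,s_m^2)$, let $\lambda:R_m\to K$ be the coefficient of $s_1\cdots s_m$, and let $\Sigma=K1+Ks_1+\dots+Ks_m$. Squaring is additive and kills every monomial of positive degree, so for $r\in R_m$ with constant term $r_0$,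
\begin{equation}\label{eq:square}
r^2=r_0^2\in K,\qquad\lambda(r^2)=0 .
\end{equation}
Hence $\langle r,r'\rangle=\lambda(rr')$ satisfies the hypotheses of Lemma~\ref{lem:H}, and we set
\[
E_m=H(R_m,\Sigma,R_m,K).
\]
Each element of $\Sigma$ has degree at most $1$ in the $s_j$, so
\begin{equation}\label{eq:short}
\lambda(\tau_1\cdots\tau_k)=0\qquad\text{for }\tau_1,\dots,\tau_k\in\Sigma\text{ and }k<m.
\end{equation}

\begin{lemma}\label{lem:Em}
The algebra $E_m$ satisfies $\mathcal J$. It satisfies $D_n$ for $3\le n<m+2$, and it does not satisfy $D_{m+2}$.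
\end{lemma}

\begin{proof}
By \eqref{eq:DinH} and \eqref{eq:square}, the value of $D_n$ is $(0,0,w_0^2\,\lambda(\sigma_3\cdots\sigma_n))$, which is $0$ for $n-2<m$ by \eqref{eq:short}. For $X_1=(1,0,0)$, $X_2=(0,1,0)$ and $X_{i+2}=(s_i,0,0)$, $1\le i\le m$, we have $w=1$ and $D_{m+2}=(0,0,\lambda(s_1\cdots s_m))=(0,0,1)$.
\end{proof}

\begin{remark}[the role of characteristic $2$]
Work in $\mathcal F$ over an arbitrary field, with signs, and put $u=[x_1,x_2]$. For $v,v'\in\mathcal F'$ the Jacobi identity gives $[v,[v',x]]\equiv-[[v,x],v']$ modulo $\mathcal J$. Moving the variables across one at a time, $D_n\equiv(-1)^{n}[[u,x_n,\dots,x_3],u]=(-1)^{n-1}[u,[u,x_n,\dots,x_3]]$. Since $[v,x,y]-[v,y,x]=[v,[x,y]]$, reordering $x_3,\dots,x_n$ changes $[u,x_n,\dots,x_3]$ by an element of $\mathcal F''$. So $D_n\equiv(-1)^{n-1}D_n$, that is, $2D_n\in\mathcal J$ for even $n$. In characteristic other than $2$ all these $D_n$ follow from the one generator of $\mathcal J$; in characteristic $2$ none does, by Lemma~\ref{lem:Em}.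
\end{remark}

\section{The case of degree six}\label{sec:six}

No $D_n$ is an identity of $L$: at $x_1=e_1$, $x_2=e_2$, $x_3=e_1$, $x_4=\dots=x_n=e_3$ we have $[x_1,x_2]=e_3$, the long commutator is $e_1$ or $e_2$, and $D_n\ne0$. But $E_m$ cannot tell $D_n$ from $D_n+c$ with $c\in\mathcal J$, so it suffices to correct $D_n$ to an identity of $L$ by such a $c$. Here is the correction for $n=4$.

We compute in $L_C$, for any $C$. Let $u=[s,t]$. Then $u\cdot t=\Delta(s,t,t)=0$ and $[s,y]\cdot t=\Delta(s,y,t)=u\cdot y$, so \eqref{eq:cross} gives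
\begin{equation}\label{eq:uyu}
[[u,[s,y]],t]=(u\cdot t)[s,y]+([s,y]\cdot t)\,u=(u\cdot y)\,u .
\end{equation}
Next, $u\cdot[u,y]=0$ and $x\cdot[u,y]=\Delta(x,u,y)=u\cdot[x,y]$, so
\[
[[u,x],[u,y]]=(u\cdot[u,y])\,x+(x\cdot[u,y])\,u=(u\cdot[x,y])\,u=\bigl[[u,[s,[x,y]]],t\bigr],
\]
by \eqref{eq:uyu} with $[x,y]$ in place of $y$. The Jacobi identity gives $[u,[u,x,y]]=[[u,[u,x]],y]+[[u,y],[u,x]]$. Therefore, with $u=[x_1,x_2]$ in $\mathcal F$,
\begin{equation}\label{eq:g6}
g_6=D_4+\bigl[[u,[u,x_3]],x_4\bigr]+\bigl[[u,[x_1,[x_3,x_4]]],x_2\bigr]\in T(L),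
\end{equation}
and the last two terms lie in $\mathcal J$.

The witness is the eight-dimensional algebra $E_2$. It satisfies $\mathcal J$ but not $D_4$, so it does not satisfy $g_6$. It does satisfy $D_3$, the identity of $\mathfrak g$ of degree $5$ of the same kind, because $\lambda(\sigma_3)=0$ for a single $\sigma_3\in\Sigma$. Once we know that $E_2$ satisfies \emph{all} identities of $\mathfrak g$ of degree at most $5$, it satisfies all identities of $L$ of degree at most $5$ and all their consequences, and so $g_6$ is not among these. Two things remain for general $d$: to test $E_m$ against all short identities of $\mathfrak g$, and to find the analogue of \eqref{eq:g6} in each even degree.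

\section{The algebra $E_m$ satisfies the short identities of $\mathfrak{gl}_2$}\label{sec:low}

\begin{proposition}\label{prop:low}
Every $f\in T(\mathfrak g)$ of degree less than $m+4$ is an identity of $E_m$.
\end{proposition}

We must pass from values of $f$ in $\mathfrak g$ to values in $E_m$, and neither algebra maps to the other in a useful way. Both are of the form $H(R,V,W,Z)$, however, so we evaluate $f$ once in the universal algebra of this form and see what $\mathfrak g$ forces on that value.

Fix $n$. Let $P=K[a_1,\dots,a_n]$ and $Q=K[a_1^2,\dots,a_n^2]$; then $Q$ is the $K$-span of the squares of elements of $P$, and $P=\bigoplus_\mu Q\mu$ over the squarefree monomials $\mu$, including $\mu=1$. In the polynomial ring $P[\rho_1,\dots,\rho_n]$ let $W_0=\bigoplus_iP\rho_i$ and $S=\bigoplus_{i\le j}P\rho_i\rho_j$ be the parts of degree $1$ and $2$ in the $\rho_i$. Since $(\sum\ell_i\rho_i)^2=\sum\ell_i^2\rho_i^2$, the $K$-span of the squares $w^2$, $w\in W_0$, is $\bigoplus_iQ\rho_i^2$. Let $Z_0$ be the quotient of $S$ by this span,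
\[
Z_0=\bigoplus_{i<j}P\rho_i\rho_j\ \oplus\ \bigoplus_i(P/Q)\rho_i^2 ,
\]
and write a bar for classes in $Z_0$ and in $P/Q$. The form $\langle w,w'\rangle=\overline{ww'}$ satisfies the hypotheses of Lemma~\ref{lem:H}. Put $V_0=\sum_iKa_i$ and $\mathfrak M=H(P,V_0,W_0,Z_0)$. Giving all $a_i$ and $\rho_i$ degree $1$ makes $\mathfrak M$ a graded Lie algebra in which the elements $(a_i,\rho_i,0)$ have degree $1$.

\begin{lemma}\label{lem:univ}
Let $H=H(R,V,W,Z)$ be as in Lemma~\ref{lem:H}, let $\sigma_i\in V$ and $w_i\in W$ for $1\le i\le n$, and let $p\mapsto p(\sigma)$ be the algebra homomorphism $P\to R$ with $a_i\mapsto\sigma_i$. Then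
\[
\Phi\Bigl(a,\ \sum_i\ell_i\rho_i,\ \overline{\sum_{i\le j}q_{ij}\rho_i\rho_j}\Bigr)=\Bigl(a(\sigma),\ \sum_i\ell_i(\sigma)w_i,\ \sum_{i\le j}\langle q_{ij}(\sigma)w_i,w_j\rangle\Bigr)
\]
is a well-defined Lie homomorphism $\mathfrak M\to H$ with $\Phi(a_i,\rho_i,0)=(\sigma_i,w_i,0)$.
\end{lemma}

\begin{proof}
Let $\psi(\sum\ell_i\rho_i)=\sum\ell_i(\sigma)w_i$, so that $\psi(pw)=p(\sigma)\psi(w)$, and let $\chi:S\to Z$ be the $K$-linear map with $\chi(q\rho_i\rho_j)=\langle q(\sigma)w_i,w_j\rangle$ for $i\le j$. This formula also holds for $i>j$, as $\langle rw_i,w_j\rangle=\langle w_i,rw_j\rangle=\langle rw_j,w_i\rangle$. Hence $\chi(\ell\rho_i\,\ell'\rho_j)=\langle\ell(\sigma)w_i,\ell'(\sigma)w_j\rangle$, and by additivity $\chi(ww')=\langle\psi(w),\psi(w')\rangle$. In particular $\chi(w^2)=0$, so $\chi$ factors through $Z_0$. Both $\Phi[(a,w,\zeta),(a',w',\zeta')]$ and the bracket of the images equal $\bigl(0,\,a(\sigma)\psi(w')+a'(\sigma)\psi(w),\,\langle\psi(w),\psi(w')\rangle\bigr)$.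
\end{proof}

For $f(x_1,\dots,x_n)\in\mathcal F$ let $\hat f\in\mathfrak M$ be its value at $x_i=(a_i,\rho_i,0)$. By the lemma, the value of $f$ at $x_i=(\sigma_i,w_i,0)$ in any $H$ is $\Phi(\hat f)$. For example, \eqref{eq:DinH} with $w=a_1\rho_2+a_2\rho_1$ gives
\begin{equation}\label{eq:Dhat}
\hat D_n=\bigl(0,\ 0,\ \overline{a_2^2\,a_3\cdots a_n}\,\rho_1^2+\overline{a_1^2\,a_3\cdots a_n}\,\rho_2^2\bigr).
\end{equation}
The proof shows that every identity of $\mathfrak g$ has the features visible here: only the terms $\rho_i^2$ occur, and each coefficient contains a square, so that its squarefree part has degree at most $\deg f-4$.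

\begin{proof}[Proof of Proposition~\ref{prop:low}]
By Lemma~\ref{lem:homog} we may assume that $f=f(x_1,\dots,x_n)$ is homogeneous of degree $d<m+4$. As $\mathfrak{sl}_2(K)\subseteq\mathfrak g$ has no nonzero identity of degree $1$ or $2$, we may assume $d\ge3$. Then $\hat f$ is homogeneous of degree $d$ and
\[
\hat f=\Bigl(0,\ \sum_i\ell_i\rho_i,\ \sum_{i<j}q_{ij}\rho_i\rho_j+\sum_i\bar c_i\rho_i^2\Bigr),
\]
where we may take $c_i\in P$ homogeneous of degree $d-2$ without component in $Q\cdot1$:
\[
c_i=\sum_{\mu\ne1}c_{i,\mu}\,\mu,\qquad c_{i,\mu}\in Q\text{ homogeneous of degree }d-2-\deg\mu .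
\]
We apply Lemma~\ref{lem:univ} three times.

\emph{Step 1: $\ell_i=0$ and $q_{ij}=0$.} Let $B=K[\beta_i,\gamma_i,\delta_i:1\le i\le n]$ and $H=H(B,B,B^2,B)\cong\mathfrak g\otimes B$ as in Example~\ref{ex:gl2}, with $\sigma_i=\beta_i$ and $w_i=(\gamma_i,\delta_i)$. By Lemma~\ref{lem:ext}, $f$ is an identity of $H$, so
\[
0=\Phi(\hat f)=\Bigl(0,\ \sum_i\ell_i(\beta)(\gamma_i,\delta_i),\ \sum_{i<j}q_{ij}(\beta)(\gamma_i\delta_j+\delta_i\gamma_j)\Bigr);
\]
the terms with $c_i$ contribute $c_i(\beta)\,\omega(w_i,w_i)=0$. The variables $\gamma_i$ are linearly independent over $K[\beta_1,\dots,\beta_n]$, and so are the monomials $\gamma_i\delta_j$ with $i\ne j$. Since $p\mapsto p(\beta)$ is injective, all $\ell_i$ and $q_{ij}$ vanish, and $\hat f=(0,0,\sum_i\bar c_i\rho_i^2)$.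

\emph{Step 2: $c_{i,\mu}\neq0$ implies $\deg\mu\le d-4$.} The algebra $\mathfrak g$ sees nothing of the $\bar c_i$. A constraint comes instead from the fact that $\hat f$ lies in the subalgebra generated by the $(a_i,\rho_i,0)$. Take $H=H(P,V_0,P,P/Q)$ with $\langle p,p'\rangle=\overline{pp'}$, which is alternating since $p^2\in Q$, and take $\sigma_i=w_i=a_i$. The brackets $[(a_i,a_i,0),(a_j,a_j,0)]=(0,\,a_ia_j+a_ja_i,\,\overline{a_ia_j})=(0,0,\overline{a_ia_j})$ are central, so every left-normed commutator of length $d\ge3$ in the elements $(a_i,a_i,0)$ vanishes. Hence $0=\Phi(\hat f)=(0,0,\overline{\sum_ic_ia_i^2})$, that is,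
\[
\sum_{\mu\ne1}\Bigl(\sum_ic_{i,\mu}a_i^2\Bigr)\mu\in Q .
\]
The inner sums lie in $Q$ and $P=\bigoplus_\mu Q\mu$, so $\sum_ic_{i,\mu}a_i^2=0$ for every $\mu\ne1$. If $\deg\mu=d-2$, the $c_{i,\mu}$ are constants, and they vanish because the $a_i^2$ are linearly independent. Nonzero homogeneous elements of $Q$ have even degree, so $c_{i,\mu}\ne0$ forces $d-2-\deg\mu\ge2$.

\emph{Step 3: evaluation in $E_m$.} Let $X_i=(\sigma_i,r_i,\alpha_i)\in E_m$. Since $d\ge2$ and the last summand of $E_m$ is central, the value $f(X)$ does not change if we put $\alpha_i=0$. By \eqref{eq:square}, $r_i^2=(r_i)_0^2\in K$, and $c_{i,\mu}(\sigma)\in K$ because it is a polynomial in the $\sigma_j^2\in K$. Thus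
\[
f(X)=\Phi(\hat f)=\Bigl(0,0,\sum_i\lambda\bigl(c_i(\sigma)r_i^2\bigr)\Bigr)=\Bigl(0,0,\sum_i\sum_{\mu\ne1}(r_i)_0^2\,c_{i,\mu}(\sigma)\,\lambda(\mu(\sigma))\Bigr).
\]
If $c_{i,\mu}\ne0$, then $\mu(\sigma)$ is a product of $\deg\mu\le d-4<m$ elements of $\Sigma$, and $\lambda(\mu(\sigma))=0$ by \eqref{eq:short}. Hence $f(X)=0$.
\end{proof}

\begin{remark}
The bound $m+4$ is sharp, as $D_{m+2}\in T(\mathfrak g)$ has degree $m+4$. In particular, for $T=T(\mathfrak g)$ the argument is already complete: for each $m\geq1$, $D_{m+2}$ does not follow from the identities of $\mathfrak g$ of lower degree. Without Step~2 one has only $\deg\mu\le d-2$ and obtains the proposition for degrees less than $m+2$. That would suffice for Theorem~\ref{thm:main}; Step~2 is what locates a new identity in each even degree.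
\end{remark}

\section{The polynomials $D_n$ modulo $T(L)+\mathcal J$}\label{sec:generic}

\begin{proposition}\label{prop:lift}
$D_n\in T(L)+\mathcal J$ for all even $n\ge4$.
\end{proposition}

We compute with generic vectors. Let $C=K[\xi_{ij}:i\ge1,\ j=1,2,3]$, let $\xi_i=\sum_j\xi_{ij}e_j\in L_C$, let $\pi:\mathcal F\to L_C$ be the homomorphism of $K$-Lie algebras with $\pi(x_i)=\xi_i$, and let $F=\pi(\mathcal F)$. The kernel of $\pi$ is $T(L)$: identities of $L$ vanish on $L_C$ by Lemma~\ref{lem:ext}, and if $\pi(f)=0$, then specializing the $\xi_{ij}$ to elements of $K$ shows $f\in T(L)$. The image of $\mathcal J$ is the ideal $J=[F'',F]$ of $F$, so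
\[
f\in T(L)+\mathcal J\iff\pi(f)\in J .
\]
Grade $L_C$ by the degree in the $\xi_{ij}$. Then $\pi$ preserves degrees, $F$ is spanned by homogeneous elements of degree at least $1$, and those of degree at least $2$ lie in $F'$.

Formula \eqref{eq:cross} turns brackets into products of a vector by a scalar in $C$. The difficulty is that $F$ and $J$ are only $K$-subspaces of $L_C$, not $C$-submodules, so each such product must be shown to lie in $J$ individually. We write $\equiv$ for congruence in $L_C$ modulo the $K$-subspace $J$, and we use two tools. First, $J$ contains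
\begin{equation}\label{eq:Jgen}
[[v,v'],t]=(v\cdot t)\,v'+(v'\cdot t)\,v\qquad(v,v'\in F',\ t\in F).
\end{equation}
Second, $J$ is an ideal of $F$ and the bracket of $L_C$ is $C$-bilinear, so a congruence may be bracketed with an element of $F$, the scalars being carried along.

\begin{lemma}\label{lem:A1}
If $u\in F'$ and $y,z_1,\dots,z_k\in F$ with $k\ge0$, then $(u\cdot y)[u,z_1,\dots,z_k]\in J$.
\end{lemma}

\begin{proof}
Write $u=\sum_iu_i$ with $u_i=[s_i,t_i]$, $s_i,t_i\in F$. Then
\[
(u\cdot y)u=\sum_i(u_i\cdot y)u_i+\sum_{i<j}\bigl((u_i\cdot y)u_j+(u_j\cdot y)u_i\bigr).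
\]
The first terms are $[[u_i,[s_i,y]],t_i]\in J$ by \eqref{eq:uyu}, and the others are $[[u_i,u_j],y]\in J$ by \eqref{eq:Jgen}. Now bracket with $z_1,\dots,z_k$.
\end{proof}

For $u\in F'$ and $z_i\in F$ put $D(u;z_1,\dots,z_k)=[u,[u,z_1,\dots,z_k]]$; for $k=0$ this is $[u,u]=0$. The next lemma removes two arguments at a time, which is why the parity of $n$ matters.

\begin{lemma}\label{lem:A2}
For $k\ge0$ and $x,y\in F$,
\[
D(u;z_1,\dots,z_k,x,y)\equiv\bigl(D(u;z_1,\dots,z_k)\cdot y\bigr)\,x .
\]
\end{lemma}

\begin{proof}
Put $v=[u,z_1,\dots,z_k]\in F'$. By the Jacobi identity, the element $[[u,[v,x]],y]\in J$ equals $[[u,y],[v,x]]+[u,[v,x,y]]$. So the left side is congruent to $[[v,x],[u,y]]$, which by \eqref{eq:cross} equals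
\[
(v\cdot[u,y])\,x+(x\cdot[u,y])\,v=([u,v]\cdot y)\,x+(u\cdot[x,y])\,v .
\]
The last term lies in $J$ by Lemma~\ref{lem:A1}, applied with $[x,y]$ in place of $y$, and $[u,v]=D(u;z_1,\dots,z_k)$.
\end{proof}

To run an induction we need to know that the map $j\mapsto(j\cdot y)x$ sends $J$ into $J$, at least in the degrees that occur. We first move the scalar off $x$ and onto an element of $F''$.

\begin{lemma}\label{lem:A3}
For $v\in F''$ and $t,x,y\in F$ we have $([v,t]\cdot y)\,x\equiv\Delta(t,x,y)\,v$.
\end{lemma}

\begin{proof}
As $[v,x]\in J$, also $[[v,x],[t,y]]\in J$. By \eqref{eq:cross} this element is $(v\cdot[t,y])\,x+(x\cdot[t,y])\,v=([v,t]\cdot y)\,x+\Delta(t,x,y)\,v$.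
\end{proof}

So the question is when the $K$-multilinear function
\[
\Xi(x,y,z;a,b;a',b')=\Delta(x,y,z)\,[[a,b],[a',b']]\qquad(\text{all arguments in }F)
\]
takes its value in $J$. We do not exhibit such values as explicit elements of $J$. We show that $\Xi$ is fully symmetric modulo $J$, and then play the symmetry against the Jacobi identity.

\begin{lemma}\label{lem:A4}
Modulo $J$, the function $\Xi$ is alternating, hence symmetric, in its seven arguments.
\end{lemma}

\begin{proof}
Exactly, not only modulo $J$, $\Xi$ is alternating and symmetric in $x,y,z$, in $a,b$, and in $a',b'$, and it is unchanged when the pairs $(a,b)$ and $(a',b')$ are exchanged. It remains to treat equal arguments in different groups. Take \eqref{eq:Jgen} for $[y,z]$, $[a,b]$ and $x$, and bracket it with $[a',b']$: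
\begin{equation}\label{eq:swap}
\Xi(x,y,z;a,b;a',b')\equiv\Delta(x,a,b)\,[[y,z],[a',b']]=\Xi(x,a,b;y,z;a',b').
\end{equation}
If $x=a$, the right side is $0$. By the exact symmetries, $\Xi\in J$ whenever one of $x,y,z$ equals one of $a,b,a',b'$. If $a=a'$, the right side of \eqref{eq:swap} has $a$ in the first group and in the last pair, so it lies in $J$ by the case just settled. By the exact symmetries, $\Xi\in J$ whenever one of $a,b$ equals one of $a',b'$.
\end{proof}

\begin{lemma}\label{lem:A5}
If one of the seven arguments of $\Xi$ lies in $F'$, then $\Xi\in J$.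
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:A4} and linearity we may assume that the first argument is $[p,q]$ with $p,q\in F$. Consider the function of eight arguments
\[
G(p,q,y,z,a,b,a',b')=([p,q]\cdot[y,z])\,[[a,b],[a',b']].
\]
By \eqref{eq:cross} it equals both $\Xi([p,q],y,z;a,b;a',b')$ and $\Xi([y,z],p,q;a,b;a',b')$. The first form shows that $G$ is symmetric modulo $J$ in places $3$ to $8$, the second that it is symmetric modulo $J$ in places $1,2,5,6,7,8$. Together these give all transpositions $(i\ 5)$, which generate the symmetric group on the eight places. So $G$ is symmetric modulo $J$. On the other hand $[p,q]\cdot[y,z]=[[p,q],y]\cdot z$, and the Jacobi identity for $p,q,y$ gives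
\[
G(p,q,y,z,\dots)+G(q,y,p,z,\dots)+G(y,p,q,z,\dots)=0 .
\]
The three terms are congruent, so $3G=G$ lies in $J$.
\end{proof}

\begin{lemma}\label{lem:A6}
If $j\in J$ is homogeneous of degree at least $6$, then $(j\cdot y)\,x\in J$ for all $x,y\in F$.
\end{lemma}

\begin{proof}
Write $j$ as a sum of elements $[[[a,b],[a',b']],t]$, expand the five arguments into homogeneous components, and keep the terms of degree $\deg j$. So we may assume $j=[[[a,b],[a',b']],t]$ with homogeneous arguments. Their five degrees add up to at least $6$, so one argument has degree at least $2$ and lies in $F'$. By Lemmas~\ref{lem:A3} and~\ref{lem:A5}, $(j\cdot y)\,x\equiv\Xi(t,x,y;a,b;a',b')\in J$.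
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
With $u=[\xi_1,\xi_2]$ we have $\pi(D_n)=D(u;\xi_3,\dots,\xi_n)$. For $n=4$ this lies in $J$ by \eqref{eq:g6}. If $\pi(D_n)\in J$ with $n\ge4$, then it is homogeneous of degree $n+2\ge6$, and Lemmas~\ref{lem:A2} and~\ref{lem:A6} give $\pi(D_{n+2})\equiv(\pi(D_n)\cdot\xi_{n+2})\,\xi_{n+1}\in J$.
\end{proof}

\begin{remark}
The same induction cannot start at $n=3$, because $D_3\notin T(L)+\mathcal J$. Indeed, by Lemma~\ref{lem:homog} it suffices to look at the part of $\mathcal J$ of degree $2,2,1$ in $x_1,x_2,x_3$. It is spanned by $[[[x_1,x_2],[x_2,x_3]],x_1]$ and $[[[x_1,x_2],[x_1,x_3]],x_2]$, and by \eqref{eq:cross} both take the value $\Delta(x_1,x_2,x_3)[x_1,x_2]$ on $L$. This vanishes at $(e_1,e_2,e_1)$, where $D_3=[e_3,e_2]=e_1$.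
\end{remark}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}}\label{sec:proof}

The inclusion $T(L)\subseteq T(\mathfrak g)$ is Proposition~\ref{prop:degen}. Let $T(L)\subseteq T\subseteq T(\mathfrak g)$, let $d\ge6$ be even, and put $m=d-4\ge2$. By Proposition~\ref{prop:lift} with $n=m+2\ge4$, we have $D_{m+2}=g+c$ with $g\in T(L)$ and $c\in\mathcal J$. Since $D_{m+2}$ is homogeneous of degree $d$, Lemma~\ref{lem:homog} lets us replace $g$ and $c$ by their components of degree $d$.

Let $T_{<d}$ be the T-ideal generated by the elements of $T$ of degree less than $d=m+4$. These elements are identities of $\mathfrak g$, hence of $E_m$ by Proposition~\ref{prop:low}; as $T(E_m)$ is a T-ideal, $T_{<d}\subseteq T(E_m)$. If $g$ were in $T_{<d}$, then $E_m$ would satisfy $g$ and $c$, hence $D_{m+2}$, contrary to Lemma~\ref{lem:Em}. So $g\in T(L)\subseteq T$ is the required element.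

If $T$ were generated by finitely many elements, of degrees at most $N$, then $T=T_{<d}$ for even $d>\max(N,5)$, which we have just excluded.

Finally, let $\mathcal S$ be a generating set of $T$ consisting of homogeneous elements, none of degree $d$, and let $T_1$ and $T_2$ be the T-ideals generated by the elements of $\mathcal S$ of degree less than $d$ and greater than $d$. Then $T=T_1+T_2$ and $T_1\subseteq T_{<d}$. Substitutions and brackets do not lower degrees, so the elements of $T_2$ have only components of degree greater than $d$. Write $g=g_1+g_2$ with $g_i\in T_i$ and take components of degree $d$: then $g$ is a component of $g_1$, so $g\in T_1\subseteq T_{<d}$ by Lemma~\ref{lem:homog}, a contradiction. This proves Theorem~\ref{thm:strong}, and the case $T=T(L)$ is Theorem~\ref{thm:main}. \qed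

\section{Three-dimensional simple Lie algebras}\label{sec:simple}

We prove Theorem~\ref{thm:simple} by showing that $L_1$ becomes isomorphic to $L$ over an algebraic closure $\bar K$ of $K$. The bracket of a three-dimensional algebra is encoded in a $3\times3$ matrix that transforms, up to a scalar, like a bilinear form, and $L$ corresponds to the identity matrix. In characteristic $2$ a symmetric form need not be diagonalizable, so we need the following fact.

\begin{lemma}\label{lem:orth}
A nondegenerate symmetric bilinear form $b$ on a three-dimensional space over $\bar K$ has an orthonormal basis.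
\end{lemma}

\begin{proof}
A symmetric $3\times3$ matrix $(b_{ij})$ with zero diagonal has determinant $2b_{12}b_{13}b_{23}=0$. So $b(v,v)\ne0$ for some $v$, and after dividing $v$ by a square root of $b(v,v)$ we have $b(v,v)=1$. The plane $v^\perp$ is nondegenerate. If $b$ is not alternating on $v^\perp$, choose $w\in v^\perp$ with $b(w,w)=1$ in the same way; the line orthogonal to $v$ and $w$ is nondegenerate, and a normalized vector in it completes the basis. If $b$ is alternating on $v^\perp$, choose $p,q\in v^\perp$ with $b(p,q)=1$; then $b(p,p)=b(q,q)=0$. The vectors $v+p$, $v+q$, $v+p+q$ have $b$-squares $1$, $1$, $1+2=1$, and each of the three mixed products equals $1+1=0$.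
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
Since $L_1$ is simple, $[L_1,L_1]=L_1$; nothing else about $L_1$ is used. Let $\epsilon=(\epsilon_1,\epsilon_2,\epsilon_3)^t$ be a basis of $L_1\otimes\bar K$, written as a column, and let $\varphi=([\epsilon_2,\epsilon_3],[\epsilon_3,\epsilon_1],[\epsilon_1,\epsilon_2])^t$. Write $\varphi=\Gamma\epsilon$ with a $3\times3$ matrix $\Gamma$ over $\bar K$. The three entries of $\varphi$ span the derived algebra, which is everything; so they are linearly independent and $\Gamma$ is invertible. The Jacobi identity for $\epsilon_1,\epsilon_2,\epsilon_3$ reads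
\[
0=\sum_i[\epsilon_i,\varphi_i]=\sum_{i<j}(\Gamma_{ij}-\Gamma_{ji})[\epsilon_i,\epsilon_j],
\]
so $\Gamma$ is symmetric.

Let $\epsilon'=U\epsilon$ be another basis. Expanding $[\epsilon'_2,\epsilon'_3]=\sum_{j,k}U_{2j}U_{3k}[\epsilon_j,\epsilon_k]$, the coefficient of $\varphi_l$ is the cofactor of $U_{1l}$ in $U$; a cyclic shift of the indices gives the other two rows. The matrix of cofactors is $\det(U)\,U^{-t}$, where $U^{-t}$ is the transpose of the inverse. Hence $\varphi'=\det(U)\,U^{-t}\varphi$ and
\[
\Gamma'=\det(U)\,U^{-t}\,\Gamma\,U^{-1}.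
\]
By Lemma~\ref{lem:orth}, applied to the form with matrix $\Gamma$, there is a $U$ with $U^{-t}\Gamma U^{-1}=I$: take for the columns of $U^{-1}$ an orthonormal basis. Then $\Gamma'=\det(U)\,I$. A further change of basis by a scalar matrix $\kappa I$ multiplies $\Gamma'$ by $\kappa^3\kappa^{-2}=\kappa$, and $\kappa=\det(U)^{-1}$ gives a basis with matrix $I$. This is the multiplication table of the cross product, so $L_1\otimes\bar K\cong L\otimes\bar K$.

A Lie polynomial over $K$ is an identity of $L_1$ if and only if it is an identity of $L_1\otimes\bar K$, by Lemma~\ref{lem:ext} in one direction and $L_1\subseteq L_1\otimes\bar K$ in the other; the same holds for $L$. Hence $T(L_1)=T(L)$.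
\end{proof}

\begin{thebibliography}{1}

\bibitem{Drensky}
Vesselin Drensky, \emph{Weak polynomial identities and their applications}, arXiv:2007.13634 (2020).

\end{thebibliography}
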